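\title{Counterexamples to Tezuka's conjecture on finite Chevalley groups and free loop spaces}

\begin{abstract}
Let $G$ be a connected compact Lie group, $G(\mathbb F_q)$ the corresponding finite Chevalley group and $\ell$ a prime not dividing $q$. Tezuka's conjecture predicts that the mod $\ell$ cohomology rings of $BG(\mathbb F_q)$ and of the free loop space $\mathcal LBG$ are isomorphic when $\ell\mid q-1$ (and $4\mid q-1$ if $\ell=2$). We show that it fails for $\ell=2$, $G=\mathrm{Spin}(n)$ with $n\equiv6\pmod 8$, $n\ge14$, and $q\equiv5\pmod8$; that it fails for $\ell=3$, a quotient of $SU(3)^4$ and $q\equiv4,7\pmod9$; and that it holds when $H_*(G;\mathbb Z)$ has no $\ell$-torsion. The invariant that separates the rings is the number of minimal primes of a given dimension. On both sides it counts orbits of normalizers of elementary abelian subgroups on component groups of centralizers, and for the finite group the action is twisted by Frobenius.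
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Let $p$ and $\ell$ be distinct primes and let $q$ be a power of $p$. Let $G$ be a connected compact Lie group. Its complexification $G(\mathbb C)$ is a reductive complex linear algebraic group, and it is the group of $\mathbb C$-points of the Chevalley group scheme $G_{\mathbb Z}$, a reductive affine group scheme over $\mathbb Z$. For a field $K$ let $G_K$ be the base change of $G_{\mathbb Z}$ to $K$ and let $G(K)$ be its group of $K$-points, viewed as a discrete group. Then $G(\mathbb F_q)$ is the finite Chevalley group attached to $G$. Throughout the paper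
\[
k=\overline{\mathbb F}_p,\qquad \Gamma=G(k),
\]
and $\phi^q\colon\Gamma\to\Gamma$ is the Frobenius map induced by $x\mapsto x^q$, so that $G(\mathbb F_q)$ is the group of fixed points of $\phi^q$.

We write $H^*(-)$ for cohomology with coefficients in $\mathbb Z/\ell$. For a space $X$ let $\mathcal LX=\{\lambda\in X^I:\lambda(1)=\lambda(0)\}$ be the free loop space, where $I=[0,1]$. The space $\mathcal LBG$ is homotopy equivalent to the classifying space of the loop group $\mathcal LG$. Call $q$ \emph{admissible} if $\ell\mid q-1$ for $\ell$ odd, and $4\mid q-1$ for $\ell=2$.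

\medskip
\noindent\textbf{Conjecture} (Tezuka; see \cite{Kameko}). \emph{If $q$ is admissible, then there is a ring isomorphism between $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$.}
\medskip

The case $G=U(1)$ explains the hypothesis. Here $\mathcal LBG\simeq\mathbb CP^\infty\times S^1$ has cohomology $\mathbb F_\ell[y]\otimes\Lambda(x)$ with $|y|=2$, $|x|=1$, and $G(\mathbb F_q)=\mathbb F_q^\times$ is cyclic of order $q-1$. The cohomology of this cyclic group is $\mathbb F_\ell$ if $\ell\nmid q-1$; it is the polynomial ring $\mathbb F_2[x]$, which has no nilpotent elements, if $\ell=2$ and $q\equiv3\pmod4$; and it is $\mathbb F_\ell[y]\otimes\Lambda(x)$ otherwise. So for $U(1)$ the two rings are isomorphic exactly when $q$ is admissible.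

For general $G$ the two spaces are built in the same way. By a theorem of Friedlander, recalled in Section~\ref{sec:free}, the $\ell$-completion of $BG(\mathbb F_q)$ is the space of paths $\gamma$ in the $\ell$-completion of $BG$ with $\gamma(1)=\psi(\gamma(0))$, for a self-map $\psi$ induced by Frobenius; the free loop space is the same construction with the identity in place of $\psi$. On $H^{2d}(BT)$, for $T$ a maximal torus, $\psi$ acts by $q^d$, which is $1$ for admissible $q$. As far as the torus can tell, $\psi$ looks like the identity, and one is led to guess that cohomology cannot distinguish the two path spaces. The guess is right when the cohomology of $BG$ is governed by the torus, and it is wrong in general.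

\subsection{Results}

Let $H$ be one of the graded-commutative rings above. Its nilpotent elements form an ideal. For $\ell=2$ this holds because $H$ is commutative. For $\ell$ odd, write an element as $a+b$ with $a$ of even and $b$ of odd degrees; then $a$ is central and $b^2=0$, so $(a+b)^N=a^N+Na^{N-1}b$, and $a+b$ is nilpotent if and only if $a$ is; moreover a product $bb'$ of two odd elements has square $-b^2b'^2=0$. Let $H_{\mathrm{red}}$ be the quotient of $H$ by this ideal. It is a commutative ring that depends only on the ungraded ring $H$. By the primes and the Krull dimension of $H$ we mean those of $H_{\mathrm{red}}$, and the \emph{dimension} of a prime $\mathfrak p$ is the Krull dimension of $H_{\mathrm{red}}/\mathfrak p$. The number of minimal primes of a given dimension is thus an invariant of the ungraded ring $H_{\mathrm{red}}$.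

A \emph{binary $[n,d]$ code} is a $d$-dimensional subspace $C\subset\mathbb F_2^n$. It is \emph{doubly even} if the number of nonzero coordinates (the \emph{weight}) of each of its words is divisible by $4$. Its \emph{coordinate functions} are the $n$ linear forms $c\mapsto c_i$ on $C$. Two codes are \emph{equivalent} if a permutation of the coordinates carries one to the other, and $\mathrm{Aut}(C)$ is the group of permutations $\pi$ with $\pi(C)=C$. For even $n$ let $a(n)$ be the number of equivalence classes of doubly even $[n,\frac n2-1]$ codes whose coordinate functions are pairwise distinct and whose automorphism group contains an odd permutation.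

\begin{theorem}\label{thm:spin}
Let $\ell=2$, $n\equiv6\pmod8$, $n\ge14$, $G=\mathrm{Spin}(n)$ and $q\equiv5\pmod8$ (so $4\mid q-1$). Then $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$ are not isomorphic as rings, even as ungraded rings modulo nilpotent elements. Both have Krull dimension $n/2$. The number of minimal primes of dimension $n/2$ is larger for $\mathcal LBG$ by exactly $2a(n)$, and $a(n)\ge1$. For $q\equiv1\pmod8$ these numbers of primes agree.
\end{theorem}

Thus the conjecture is false, for instance for $\ell=2$, $G=\mathrm{Spin}(14)$, $q=5$. The failure is not special to the prime $2$.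

\begin{theorem}\label{thm:three}
Let $\ell=3$, $\omega=e^{2\pi i/3}$ and $G=SU(3)^4/Z_0$, where
\[
Z_0=\{(\omega^{a_1},\dots,\omega^{a_4}):a_1+\dots+a_4=0\text{ in }\mathbb Z/3\}.
\]
Let $3\mid q-1$ and $9\nmid q-1$. Then $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$ are not isomorphic as rings: $H^*(\mathcal LBG)$ has strictly more minimal primes of dimension $5$.
\end{theorem}

\begin{theorem}\label{thm:free}
If $H_*(G;\mathbb Z)$ has no $\ell$-torsion, then the conjecture holds for $G$ and $\ell$.
\end{theorem}

We do not settle which cases with torsion satisfy the conjecture when $\ell\ge5$, or under stronger congruences on $q$.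

\subsection{The method}

Neither ring in Theorems~\ref{thm:spin} and~\ref{thm:three} is computed. By Quillen's theorem the minimal primes of both rings are indexed by group-theoretic data (Section~\ref{sec:quillen}): classes of maximal elementary abelian $\ell$-subgroups of $G(\mathbb F_q)$ on one side, and on the other side classes of maximal pairs consisting of an elementary abelian $\ell$-subgroup $A\le G$ and a component of its centralizer. The Lang--Steinberg theorem brings the first count into the shape of the second (Section~\ref{sec:pairs}); the only difference is a correction term that measures how far the normalizer of $A$ is from being fixed by Frobenius. Admissibility of $q$ puts the roots of unity of order $\ell$, respectively $4$, into $\mathbb F_q$, but a normalizer may need $\sqrt2$ or a ninth root of unity. Sections~\ref{sec:spin} and~\ref{sec:three} exhibit groups in which this changes the count. Section~\ref{sec:free} is independent of the others.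

\section{Minimal primes of equivariant cohomology rings}\label{sec:quillen}

In this section $G$ is any compact Lie group, possibly finite, $X$ is a compact smooth $G$-manifold, $H_G^*(X)=H^*(EG\times_GX)$ and $H_G^*=H^*_G(\mathrm{pt})=H^*(BG)$. If $A\cong(\mathbb Z/\ell)^r$ is an elementary abelian $\ell$-group, of rank $\operatorname{rk}A=r$, then $H^1_A=\mathrm{Hom}(A,\mathbb F_\ell)$. For $\ell=2$ the ring $H_A^*$ is the symmetric algebra on $H_A^1$; for $\ell$ odd it is the exterior algebra on $H^1_A$ tensored with the symmetric algebra on $\beta H^1_A\subset H^2_A$, where $\beta$ is the Bockstein. In both cases $S(A)=(H_A^*)_{\mathrm{red}}$ is a polynomial ring in $r$ variables.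

A \emph{Quillen pair} $(A,c)$ consists of an elementary abelian $\ell$-subgroup $A\le G$ and a component $c\in\pi_0(X^A)$. The group $G$ acts by $g(A,c)=(gAg^{-1},gc)$. Write $(A,c)\le(A',c')$ if $A\subset A'$ and $c'\subset c$, and call $(A,c)$ \emph{maximal} if there is no such $(A',c')$ with $A'\ne A$. For $x\in c$ the inclusion $\{x\}\subset X$ gives a ring map $r_{A,c}\colon H_G^*(X)\to H_A^*$; it does not depend on $x$, because a path in $X^A$ is an $A$-homotopy. Let $\lim H_A^*$ be the ring of families $(f_{A,c})$, $f_{A,c}\in H_A^*$, that are \emph{compatible}: whenever $g(A,c)\le(A',c')$, the homomorphism $A\to A'$, $a\mapsto gag^{-1}$, pulls $f_{A',c'}$ back to $f_{A,c}$. The maps $r_{A,c}$ define a ring map $r\colon H_G^*(X)\to\lim H_A^*$. We use the following results of Quillen \cite[Thm.~6.2]{Quillen}: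
\begin{itemize}
\item[(Q1)] the kernel of $r$ consists of nilpotent elements, and every element of $\lim H^*_A$ has an $\ell^m$-th power in the image of $r$ for some $m$;
\item[(Q2)] there are finitely many conjugacy classes of Quillen pairs, and each $H_A^*$ is a finitely generated module over $H_G^*$.
\end{itemize}
Let $\mathfrak p_{A,c}$ be the kernel of $H_G^*(X)_{\mathrm{red}}\to S(A)$.

\begin{proposition}\label{prop:quillen}
The map $(A,c)\mapsto\mathfrak p_{A,c}$ is a bijection from the conjugacy classes of maximal Quillen pairs to the minimal primes of $H_G^*(X)$, and $\mathfrak p_{A,c}$ has dimension $\operatorname{rk}A$.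
\end{proposition}

\begin{proof}
The ideal $\mathfrak p_{A,c}$ is prime because $S(A)$ is a domain. By compatibility it depends only on the class of $(A,c)$, and $\mathfrak p_{A,c}\supset\mathfrak p_{A',c'}$ if $(A,c)\le(A',c')$. The composite $H_G^*\to H_G^*(X)\to H_A^*$ is the restriction map, so by (Q2) the ring $S(A)$ is integral over its subring $H_G^*(X)_{\mathrm{red}}/\mathfrak p_{A,c}$, which therefore has Krull dimension $\operatorname{rk}A$.

Suppose that $h\in H^*_G(X)$ lies in $\mathfrak p_{A,c}$ for all maximal pairs. Ranks are bounded by (Q2), so every pair lies below a maximal one, and all $r_{A,c}(h)$ are nilpotent. There are finitely many classes, so $r(h^N)=0$ for some $N$, and $h$ is nilpotent by (Q1). Thus the finitely many primes $\mathfrak p_{A,c}$ with $(A,c)$ maximal have intersection $0$ in $H_G^*(X)_{\mathrm{red}}$, and every prime contains one of them.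

It remains to show that $\mathfrak p_{A',c'}\not\subset\mathfrak p_{A,c}$ for non-conjugate maximal pairs. We need a class that lives on $(A,c)$ only. For an elementary abelian group $B$ let $e_B\in H_B^*$ be the product, over all nonzero $\lambda\in\mathrm{Hom}(B,\mathbb F_\ell)$, of $\lambda$ if $\ell=2$ and of $\beta\lambda$ if $\ell$ is odd. This class is not nilpotent, it is natural for isomorphisms $B\cong B'$, and it restricts to $0$ on every proper subgroup, since some nonzero $\lambda$ vanishes there. Put $f_{B,d}=e_B$ if $(B,d)$ is conjugate to $(A,c)$ and $f_{B,d}=0$ otherwise. To check compatibility let $g(B,d)\le(B',d')$. If $gBg^{-1}=B'$, then $gd\supset d'$ are components of $X^{B'}$, so they are equal, the two pairs are conjugate, and naturality of $e_B$ gives the claim. If $gBg^{-1}\ne B'$, then $(B,d)$ is not maximal, so $f_{B,d}=0$, and $f_{B',d'}\in\{0,e_{B'}\}$ restricts to $0$ on $gBg^{-1}$. By (Q1) some power of $f$ is $r(h)$ with $h\in H_G^*(X)$, and $h\in\mathfrak p_{A',c'}$, $h\notin\mathfrak p_{A,c}$.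
\end{proof}

We apply this twice. For the finite group $G(\mathbb F_q)$ and $X=\mathrm{pt}$, the minimal primes of $H^*(BG(\mathbb F_q))$ correspond to the conjugacy classes of maximal elementary abelian $\ell$-subgroups. For the connected compact group $G$ we use the standard equivalence $\mathcal LBG\simeq EG\times_GG^{\mathrm{ad}}$, where $G^{\mathrm{ad}}$ is $G$ acting on itself by conjugation. Then $H^*(\mathcal LBG)=H_G^*(G^{\mathrm{ad}})$ and $(G^{\mathrm{ad}})^A$ is the centralizer of $A$, so Quillen pairs are pairs $(A,c)$ with $c$ a component of the centralizer of $A$ in $G$.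

\section{Pairs twisted by Frobenius}\label{sec:pairs}

The two counts look different: one concerns subgroups of a finite group, the other subgroups of a Lie group together with a component. To compare them we pass from $G(\mathbb F_q)$ to the algebraic group $\Gamma$, in which elementary abelian $\ell$-subgroups can be classified as in $G$, and record the position of a subgroup relative to Frobenius as a second entry. From now on $G$ is connected, and we treat two situations at once:
\begin{itemize}
\item[(I)] $\mathcal G=G$ and $F=\mathrm{id}$;
\item[(II)] $\mathcal G=\Gamma$ and $F=\phi^q$.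
\end{itemize}
For a finite subgroup $A\le\mathcal G$ let $C(A)$ and $N(A)$ be its centralizer and normalizer in $\mathcal G$, let $C(A)^0$ be the identity component (for the Zariski topology in (II)), and let $\pi_0C(A)=C(A)/C(A)^0$. In both situations a closed connected subgroup of finite index in $C(A)$ equals $C(A)^0$.

An \emph{$F$-pair} is a pair $(A,g)$ of a finite subgroup $A\le\mathcal G$ and an element $g\in\mathcal G$ with $gF(a)g^{-1}=a$ for all $a\in A$. For $y\in\mathcal G$ and $u\in C(A)^0$ the pairs
\[
y\cdot(A,g)=(yAy^{-1},\,ygF(y)^{-1})\qquad\text{and}\qquad(A,ug)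
\]
are again $F$-pairs; for the first, $ygF(y)^{-1}$ conjugates $F(yay^{-1})$ to $y\,gF(a)g^{-1}y^{-1}=yay^{-1}$. The \emph{class} $[A,g]$ is taken for the equivalence relation generated by these two moves. Since $y\cdot(A,ug)=(yAy^{-1},(yuy^{-1})\,ygF(y)^{-1})$, the two kinds of moves can be interchanged, and
\begin{equation}\label{eq:equiv}
[A,g]=[B,h]\iff\text{some }y\in\mathcal G\text{ has }yAy^{-1}=B\text{ and }ygF(y)^{-1}\in C(B)^0h .
\end{equation}
An $F$-pair is \emph{elementary of rank $d$} if $A$ is an elementary abelian $\ell$-group of rank $d$. The class of an elementary $F$-pair is \emph{maximal} if it contains no $(B,h)$ such that $(B',h)$ is an elementary $F$-pair for some $B'\supsetneq B$.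

Recall the Lang--Steinberg theorem: if $L$ is a connected linear algebraic group over $k$ and $\sigma\colon L\to L$ is a surjective endomorphism of algebraic groups with finitely many fixed points, then $v\mapsto v\sigma(v)^{-1}$ maps $L$ onto $L$. For $L=\Gamma$, $\sigma=F$ and $v=h^{-1}$ this is Lang's theorem: every $g\in\Gamma$ has the form $h^{-1}F(h)$.

\begin{lemma}\label{lem:lang}
In situation {\rm(II)} the classes of $F$-pairs are the $\Gamma$-orbits, and $A\mapsto[A,1]$ is a bijection from the $\Gamma^F$-conjugacy classes of subgroups of $\Gamma^F=G(\mathbb F_q)$ to the classes of $F$-pairs.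
\end{lemma}

\begin{proof}
Let $(A,g)$ be an $F$-pair and let $F'(x)=gF(x)g^{-1}$. This is a bijective endomorphism of the algebraic group $\Gamma$ that fixes $A$ pointwise, so $F'(C(A))=C(A)$. The image $F'(C(A)^0)$ is a closed connected subgroup of finite index in $C(A)$, hence equals $C(A)^0$. Choose $h$ with $h^{-1}F(h)=g$. Then $hF'(x)h^{-1}=F(hxh^{-1})$, so $F'$ has as many fixed points as $F$, finitely many. By the Lang--Steinberg theorem every $u\in C(A)^0$ is $vF'(v)^{-1}$ with $v\in C(A)^0$, and $v\cdot(A,g)=(A,vF'(v)^{-1}g)=(A,ug)$. So the second move is a case of the first, and classes are orbits.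

The pair $(B,1)$ is an $F$-pair if and only if $B\subset\Gamma^F$. Each orbit contains such a pair, since $h\cdot(A,g)=(hAh^{-1},1)$. Finally $y\cdot(B,1)$ has second entry $1$ if and only if $y\in\Gamma^F$, so $(B,1)$ and $(B',1)$ lie in one orbit if and only if $B$ and $B'$ are conjugate in $\Gamma^F$.
\end{proof}

\begin{proposition}\label{prop:count}
The number of minimal primes of dimension $d$ of $H^*(\mathcal LBG)$, respectively of $H^*(BG(\mathbb F_q))$, is the number of maximal classes of elementary $F$-pairs of rank $d$ in situation {\rm(I)}, respectively {\rm(II)}.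
\end{proposition}

\begin{proof}
In (I) the $F$-pairs are the $(A,g)$ with $g\in C(A)$, and by \eqref{eq:equiv} sending $(A,g)$ to $(A,C(A)^0g)$ identifies classes of elementary $F$-pairs with conjugacy classes of Quillen pairs for $G^{\mathrm{ad}}$. A Quillen pair $(A,c)$ is not maximal if and only if some $g\in c$ centralizes an elementary abelian $A'\supsetneq A$, so the notions of maximality agree.

In (II) use Lemma~\ref{lem:lang}. If $A\subsetneq A'\subset\Gamma^F$ are elementary abelian, then $[A,1]$ is not maximal. Conversely let $(B,h)$ lie in $[A,1]$ and let $(B',h)$ be an elementary $F$-pair with $B'\supsetneq B$. Choose $y$ with $y\cdot(B,h)=(A,1)$. Then $y\cdot(B',h)=(yB'y^{-1},1)$, so $yB'y^{-1}\subset\Gamma^F$ properly contains $A$. In both situations Proposition~\ref{prop:quillen} finishes the proof.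
\end{proof}

In our examples every elementary abelian $\ell$-subgroup of $\mathcal G$ is conjugate to one that $F$ fixes pointwise. The classes are then counted as follows.

\begin{lemma}\label{lem:orbits}
Let $A\le\mathcal G$ be a finite subgroup fixed pointwise by $F$. Then $(A,g)$ is an $F$-pair if and only if $g\in C(A)$; $F$ maps $C(A)^0$ into itself; and
\begin{equation}\label{eq:twist}
y*c=ycF(y)^{-1}=(ycy^{-1})\cdot yF(y)^{-1}
\end{equation}
defines an action of $N(A)$ on $\pi_0C(A)$ under which $C(A)^0$ acts trivially. The classes of $F$-pairs whose first entry is conjugate to $A$ correspond to the orbits of this action.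
\end{lemma}

\begin{proof}
The first claim is the definition. The continuous homomorphism $F$ maps $C(A)$ into $C(F(A))=C(A)$, hence $C(A)^0$ into $C(A)^0$. For $y\in N(A)$ and $g\in C(A)$ the $F$-pair $y\cdot(A,g)$ has first entry $A$, so $ygF(y)^{-1}\in C(A)$; and $y$ normalizes $C(A)^0$, so \eqref{eq:twist} is well defined on components. For $u\in C(A)^0$ we have $ugF(u)^{-1}\in C(A)^0gC(A)^0=C(A)^0g$. A class whose first entry is conjugate to $A$ contains a pair $(A,g)$, and \eqref{eq:equiv} with $B=A$ says that $[A,g]=[A,h]$ if and only if the components of $g$ and $h$ lie in one orbit.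
\end{proof}

In (I) the action \eqref{eq:twist} is conjugation. In (II) it is conjugation followed by multiplication with the \emph{twist} $yF(y)^{-1}\in\pi_0C(A)$. The following two examples show a case without twist and the smallest case with one.

\begin{example}\label{ex:so3}
Let $\ell=2$, $4\mid q-1$, and let $\mathcal G=SO_3(K)$ for the form $x_1^2+x_2^2+x_3^2$, with $K=\mathbb R$ in (I) and $K=k$ in (II). The form is split over $\mathbb F_q$, since $x_1^2+x_2^2=(x_1+ix_2)(x_1-ix_2)$ with $i\in\mathbb F_q$. Commuting involutions are diagonal in an orthonormal basis, so every elementary abelian $2$-subgroup is conjugate into the group $A$ of diagonal matrices in $\mathcal G$, which has rank $2$. The group $A$ acts on the three coordinate lines by distinct characters, so $C(A)=A$ and $N(A)$ consists of the signed permutation matrices of determinant $1$. These are fixed by $F$, so there is no twist, and $N(A)$ has two orbits on $A$: the identity and the three involutions. Hence both $H^*(\mathcal LBSO(3))$ and $H^*(BSO_3(\mathbb F_q))$ have exactly two minimal primes of dimension $2$.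
\end{example}

\begin{example}\label{ex:q8}
Let $4\mid q-1$ and let $\mathcal G$ be $SU(2)$ in (I) and $SL_2(k)$ in (II). Let $\zeta$ be a primitive $8$th root of unity and $i=\zeta^2$. In (II) we have $\zeta^q=\varepsilon\zeta$ with
\begin{equation}\label{eq:eps}
\varepsilon=1\ \text{ if }q\equiv1\pmod8,\qquad\varepsilon=-1\ \text{ if }q\equiv5\pmod8,
\end{equation}
and in (I) we put $\varepsilon=1$. The matrices $a=\mathrm{diag}(i,-i)$ and $b=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ generate a quaternion group $Q$ of order $8$, fixed pointwise by $F$. A matrix commuting with $a$ is $\mathrm{diag}(t,t^{-1})$, and it commutes with $b$ only if $t=t^{-1}$; so $C(Q)=\{\pm1\}$ is central, $y*c=yF(y)^{-1}c$, and the twist is a homomorphism $N(Q)\to\{\pm1\}$, trivial on $Q$. The matrix $m=\mathrm{diag}(\zeta,\zeta^{-1})$ satisfies $mam^{-1}=a$, $mbm^{-1}=ab$ and $F(m)=\varepsilon m$. An element of $N(Q)$ that preserves each of $\langle a\rangle,\langle b\rangle,\langle ab\rangle$ induces an inner automorphism of $Q$, hence lies in $Q\,C(Q)=Q$. So $N(Q)/Q$ is a subgroup of $\mathfrak S_3$ containing the transposition given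 by $m$, and it is generated by the conjugates of that transposition. Therefore the twist is trivial if and only if $\varepsilon=1$.

In (I) there are two classes, $[Q,1]$ and $[Q,-1]$. In (II) these pairs correspond to the subgroups $Q$ and $hQh^{-1}$ of $SL_2(\mathbb F_q)$, where $F(h)=-h$. For $q\equiv1\pmod8$ they are not conjugate in $SL_2(\mathbb F_q)$. For $q\equiv5\pmod8$ they are conjugate by $hm^{-1}$, which $F$ fixes. This agrees with Sylow's theorem: for $q\equiv5\pmod8$ the order $q(q-1)(q+1)$ of $SL_2(\mathbb F_q)$ has $2$-part $8$.
\end{example}

Two classes of the compact group have fused into one class of the finite group, although $4\mid q-1$. But $Q$ is not elementary abelian, so Proposition~\ref{prop:count} does not see this. To reach the cohomology ring we need an elementary abelian $A$ with a central element $\varepsilon\notin C(A)^0$ that occurs as a twist, and we must make sure that no other subgroup compensates for the lost classes.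

\section{Spin groups and doubly even codes}\label{sec:spin}

In this section $\ell=2$, $n\equiv6\pmod8$, $n\ge14$, $4\mid q-1$, and $\zeta,\varepsilon$ are as in \eqref{eq:eps}. Let $K=\mathbb R$ in (I) and $K=k$ in (II), and let $[n]=\{1,\dots,n\}$.

\subsection{The Clifford model}

Let $K^n$ carry the standard bilinear form $\langle\ ,\ \rangle$, with orthonormal basis $e_1,\dots,e_n$. The Clifford algebra is generated by $K^n$ with the relations $vw+wv=2\langle v,w\rangle$, that is, $e_i^2=1$ and $e_ie_j=-e_je_i$ for $i\ne j$. It has the basis of increasing products $e_I$, $I\subset[n]$. A \emph{unit vector} is a $v\in K^n$ with $v^2=1$; for $x\in K^n$,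
\begin{equation}\label{eq:refl}
vxv^{-1}=2\langle x,v\rangle v-x=-r_v(x),
\end{equation}
where $r_v$ is the reflection in the hyperplane orthogonal to $v$. Let $\mathcal G=\mathrm{Spin}_n(K)$ be the group of products of an even number of unit vectors. The map $g\mapsto\bar g=(x\mapsto gxg^{-1})$ is a surjection $\mathcal G\to SO_n(K)$ with kernel $\{\pm1\}$.

In (I), $\mathcal G$ is the compact group $G=\mathrm{Spin}(n)$. In (II) we must check that the $\mathbb F_q$-structure of the Clifford model is the split one. Since $-1$ is a square in $\mathbb F_q$ and $n$ is even, $\sum x_i^2$ is a sum of hyperbolic planes over $\mathbb F_q$, so its special orthogonal group has a split maximal torus. The preimage of this torus in the spin group is isogenous to it, and a torus isogenous to a split torus is split. By uniqueness of split groups, the spin group of $\sum x_i^2$ over $\mathbb F_q$ is $G_{\mathbb F_q}$, the split simply connected group of type $D_{n/2}$. So $\mathcal G=\Gamma$ and $F(\sum a_Ie_I)=\sum a_I^qe_I$. The element $\sqrt2=\zeta+\zeta^{-1}$ of $k$ has square $i+2+i^{-1}=2$, and $F(\sqrt2)=\varepsilon\sqrt2$.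

We identify subsets of $[n]$ with vectors in $\mathbb F_2^n$, so that $I+J$ is the symmetric difference, $|I|$ the weight, $|I\cap J|\bmod2$ the inner product, and $[n]=\mathbf1$ the all-one vector. For $|I|,|J|$ even, moving generators past each other gives
\begin{equation}\label{eq:eI}
e_I^2=(-1)^{|I|/2},\qquad e_Ie_J=(-1)^{|I\cap J|}e_Je_I,\qquad e_Ie_J=\pm e_{I+J},
\end{equation}
and $\bar e_I$ is the diagonal matrix with entries $-1$ on $I$ and $1$ off $I$. If $\bar m$ is a signed permutation matrix with permutation $\pi$, then $me_im^{-1}=\pm e_{\pi(i)}$, hence
\begin{equation}\label{eq:perm}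
me_Im^{-1}=\pm e_{\pi(I)}\qquad(I\subset[n]).
\end{equation}

\subsection{Elementary abelian subgroups of maximal rank}

We count minimal primes of the largest possible dimension, because then maximality of a class is automatic. For a doubly even code $C\subset\mathbb F_2^n$ put $A_C=\{\pm e_I:I\in C\}$; $F$ fixes it pointwise. The \emph{blocks} of $C$ are the classes of coordinates $i\in[n]$ with the same coordinate function on $C$, and for a block $B$ let $V_B$ be the span of the $e_i$, $i\in B$. The group $\bar A_C$ acts on $e_i$ through the character $\bar e_I\mapsto(-1)^{I_i}$, so the $V_B$ are exactly its common eigenspaces, and every word of $C$ is a union of blocks.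

\begin{lemma}\label{lem:subgroups}
\begin{itemize}
\item[(a)] If $C$ is doubly even, then $A_C$ is elementary abelian of rank $\dim C+1$, and $\dim C\le\frac n2-1$. If $\dim C=\frac n2-1$, then the words of even weight in $C^\perp$ form the code $C^+=C+\langle\mathbf1\rangle$.
\item[(b)] For every elementary abelian $2$-subgroup $A\le\mathcal G$ the group $A\cdot\{\pm1\}$ is conjugate to some $A_C$ with $C$ doubly even.
\item[(c)] $A_C$ and $A_{C'}$ are conjugate in $\mathcal G$ if and only if $C$ and $C'$ are equivalent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $I,J\in C$ the number $|I\cap J|=\frac12(|I|+|J|-|I+J|)$ is even. So $C\subset C^\perp$, and by \eqref{eq:eI} the set $A_C$ is an abelian group of exponent $2$ and order $2|C|$. Since $n\equiv2\pmod4$, we have $\mathbf1\notin C$. Since $n$ and all weights in $C$ are even, $C^+$ is self-orthogonal, so $\dim C+1=\dim C^+\le\frac n2$. In case of equality $(C^+)^\perp=C^+$, and $(C^+)^\perp=C^\perp\cap\mathbf1^\perp$ is the set of even words in $C^\perp$.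

(b) The image $\bar A$ consists of commuting isometries of order at most $2$, so $K^n$ is the sum of the common eigenspaces. If $v,w$ lie in different ones, some $\bar a$ fixes one vector and negates the other, so $\langle v,w\rangle=-\langle v,w\rangle=0$. Thus the eigenspaces are orthogonal and nondegenerate, and each has an orthonormal basis because $K=\mathbb R$ with a definite form or $K$ is algebraically closed. After changing the sign of one basis vector, if necessary, the base change lies in $SO_n(K)$, and it lifts to $\mathcal G$. So after conjugation $\bar A$ is diagonal and $A\subset\{\pm e_I:|I|\text{ even}\}$. The $I$ that occur form a code $C$ by \eqref{eq:eI}, and $e_I^2=1$ forces $4\mid|I|$.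

(c) If $C'=\pi(C)$, lift to $\mathcal G$ a signed permutation matrix of determinant $1$ with permutation $\pi$ and apply \eqref{eq:perm}. Conversely let $gA_Cg^{-1}=A_{C'}$. Then $\bar g$ carries each $V_B$ onto some $V_{B'}$, with $B'$ a block of $C'$ of the same size. Choose $\pi$ with $\pi(B)=B'$ for all $B$. For $I\in C$ the $(-1)$-eigenspace of $\bar e_I$ is the sum of the $V_B$ with $B\subset I$, so that of $\overline{ge_Ig^{-1}}$ is spanned by the $e_j$ with $j\in\pi(I)$. Hence $ge_Ig^{-1}=\pm e_{\pi(I)}$, and $C'=\pi(C)$.
\end{proof}

The next lemma shows both that the bound in (a) is attained and that $a(n)\ge1$.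

\begin{lemma}\label{lem:code}
There is a doubly even $[n,\frac n2-1]$ code with pairwise distinct coordinate functions and an odd automorphism.
\end{lemma}

\begin{proof}
Let $C_7$ be the $[7,3]$ simplex code, whose words are the linear forms $x\mapsto\langle v,x\rangle$ on $\mathbb F_2^3$, listed by their values at the seven points $x\ne0$. Each nonzero form takes the value $1$ at four points. Let $C_8$ be the extended Hamming $[8,4]$ code, whose words are the affine functions $x\mapsto u+\langle v,x\rangle$, listed by their values at all eight points; the weights are $4$ for $v\ne0$ and $0,8$ for $v=0$. In both codes the coordinate functions are the evaluations at the points $x$; they are nonzero, and they are distinct because linear forms separate points. Write $n=14+8s$ and let $C=C_7\oplus C_7\oplus C_8^{\oplus s}$. It is doubly even of dimension $6+4s=\frac n2-1$. Its coordinate functions are distinct: two from different summands are nonzero forms that vanish on each other's summand. Exchanging the two copies of $C_7$ is an automorphism that is a product of seven transpositions.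
\end{proof}

By these two lemmas the maximal rank of an elementary abelian $2$-subgroup of $\mathcal G$ is $n/2$. A subgroup $A$ of this rank equals $A\cdot\{\pm1\}$, so it is conjugate to $A_C$ with $\dim C=\frac n2-1$, for $C$ unique up to equivalence. The list of these $C$ is the same in (I) and (II).

\subsection{Centralizer, normalizer and twist}

Fix a doubly even code $C$ of dimension $\frac n2-1$ and let $A=A_C$. To evaluate \eqref{eq:twist} we split $C(A)$ and $N(A)$ into a part that depends on the field and a finite part that does not. Let
\begin{itemize}
\item $S$ be the preimage in $\mathcal G$ of $\prod_BSO(V_B)$,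
\item $D=\{\pm e_J:J\in C^+\}$,
\item $M$ be the preimage in $\mathcal G$ of the group of signed permutation matrices of determinant $1$ whose permutation lies in $\mathrm{Aut}(C)$.
\end{itemize}
For $m\in M$ let $\pi_m$ be its permutation. Every element of $\mathrm{Aut}(C)$ is some $\pi_m$, because one sign can be chosen to make the determinant $1$.

\begin{lemma}\label{lem:CN}
We have $C(A)=SD$ and $N(A)=SM$. For $m\in M$, $F(m)=m$ if $\pi_m$ is even and $F(m)=\varepsilon m$ if $\pi_m$ is odd.
\end{lemma}

\begin{proof}
The group $S$ is generated by $-1$ and the groups $\mathrm{Spin}(V_B)$ of even products of unit vectors of $V_B$. For $I\in C$, conjugation by $e_I$ acts on $V_B$ as $1$ or as $-1$, so it fixes even products of vectors of $V_B$. Hence $S\subset C(A)$. Also $D\subset C(A)$ by \eqref{eq:eI}, and by \eqref{eq:perm} an element of $\mathcal G$ whose image is a signed permutation matrix normalizes $A$ if and only if it lies in $M$.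

Let $y\in N(A)$. Then $\bar y$ permutes the $V_B$. Choose a permutation $\pi$ that permutes the blocks in the same way, with matrix $P_\pi$. Then $\bar yP_\pi^{-1}\in\prod_BO(V_B)$, and each $O(V_B)$ is generated by $SO(V_B)$ and the sign change of one coordinate. So $\bar y=\sigma dP_\pi$ with $\sigma\in\prod SO(V_B)$ and $d$ a diagonal sign matrix. Lift $\sigma$ to $s\in S$. Then $m=s^{-1}y$ normalizes $A$ and has image $dP_\pi$, so $m\in M$. If $y\in C(A)$, then $\bar y$ preserves each $V_B$ and we take $\pi=1$. Then $m=\pm e_J$ with $|J|$ even, and $m\in C(A)$ means $J\in C^\perp$, so $J\in C^+$ by Lemma~\ref{lem:subgroups}(a).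

Let $m\in M$. Write $\bar m$ as a product of $t$ transposition matrices and $t'$ sign changes of single coordinates. Then $(-1)^t$ is the sign of $\pi_m$, and $t+t'$ is even since $\det\bar m=1$. The transposition of $i$ and $j$ is $r_v$ for $v=(e_i-e_j)/\sqrt2$, and the sign change at $i$ is $r_{e_i}$. By \eqref{eq:refl} the product of the corresponding $t+t'$ unit vectors has image $\bar m$, so it equals $\pm m$. Since $F(v)=\varepsilon v$ and $F(e_i)=e_i$, we get $F(m)=\varepsilon^tm$.
\end{proof}

So the twist takes the values $\pm1$, and it matters only if $-1\notin C(A)^0$. This is decided by the block sizes.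

\begin{lemma}\label{lem:spinorbits}
Let $o(C)$ be the number of orbits of $N(A)$ on $\pi_0C(A)$ under \eqref{eq:twist}. There is a number $o_1(C)$, depending only on $C$, such that $o(C)=o_1(C)-2$ if $\varepsilon=-1$, all blocks of $C$ have size $1$ and $\mathrm{Aut}(C)$ contains an odd permutation, and $o(C)=o_1(C)$ in all other cases, in {\rm(I)} and in {\rm(II)}.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:CN} and \eqref{eq:perm}, for $m\in M$ and $J\in C^+$,
\begin{equation}\label{eq:mact}
m*(\pm e_J)\in\{\pm e_{\pi_m(J)}\}.
\end{equation}

\emph{Some block has size at least $2$.} If $\dim V_B\ge2$, the unit vectors of $V_B$ form a sphere of positive dimension in (I) and an irreducible quadric in (II). The products $vw$ of two of them form a connected, respectively irreducible, set that contains $1=vv$ and $-1=v(-v)$ and generates $\mathrm{Spin}(V_B)$. So $\mathrm{Spin}(V_B)$ is connected and contains $-1$. If $\dim V_B=1$, then $\mathrm{Spin}(V_B)=\{\pm1\}$. Hence $S$ is generated by connected subgroups, so it is connected; it is closed and of finite index in $C(A)=SD$, so $S=C(A)^0$. Now $\pm e_J$ lies in $S$ if and only if $|J\cap B|$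 is even for all $B$; let $C_0^+\subset C^+$ be the subcode of these $J$. Then $\pi_0C(A)=D/(D\cap S)=C^+/C_0^+$. The group $S$ acts trivially by Lemma~\ref{lem:orbits}, and $m\in M$ acts through $\pi_m$ by \eqref{eq:mact}. So $o(C)$ is the number of orbits of $\mathrm{Aut}(C)$ on $C^+/C_0^+$, which depends only on $C$.

\emph{All blocks have size $1$.} Then $S=\{\pm1\}$, $N(A)=M$, and $C(A)=D$ is finite, so $\pi_0C(A)=D$. Let $J\in C^+$ with $J\ne\emptyset,[n]$. Choose $j\in J$, $j'\notin J$ and $L=\{j,j'\}$. Then $e_L\in M$ is fixed by $F$, and $e_L*e_J=e_Le_Je_L^{-1}=-e_J$ by \eqref{eq:eI}. With \eqref{eq:mact} this shows that the orbits on $\{\pm e_J:J\ne\emptyset,[n]\}$ correspond to the orbits of $\mathrm{Aut}(C)$ on $C^+\setminus\{\emptyset,[n]\}$; the twist is absorbed. The remaining elements $\pm1,\pm e_{[n]}$ are central in $\mathcal G$, because $e_{[n]}$ anticommutes with all vectors when $n$ is even. On them $m*c=mF(m)^{-1}c$, which is $c$ or $\varepsilon c$ according to the parity of $\pi_m$. They form the two orbits $\{\pm1\}$ and $\{\pm e_{[n]}\}$ if $\varepsilon=-1$ and some $\pi_m$ is odd, and four orbits otherwise.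
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spin}]
In both situations elementary $F$-pairs have rank at most $n/2$, pairs of rank $n/2$ exist, for instance $(A_C,1)$, and their classes are maximal. By Proposition~\ref{prop:count} the largest dimension of a minimal prime is $n/2$ for both rings, and this is the Krull dimension. By Lemma~\ref{lem:orbits} the number of minimal primes of dimension $n/2$ is $\sum_Co(C)$, the sum over the equivalence classes of doubly even $[n,\frac n2-1]$ codes. All blocks of $C$ have size $1$ exactly when the coordinate functions are distinct. So by Lemma~\ref{lem:spinorbits} the sum is $\sum o_1(C)$ in (I) and in (II) for $q\equiv1\pmod8$, and it is $\sum o_1(C)-2a(n)$ in (II) for $q\equiv5\pmod8$. By Lemma~\ref{lem:code}, $a(n)\ge1$.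
\end{proof}

\begin{remark}
The congruence $q\equiv1\pmod4$ makes $\sum x_i^2$ split, and $q\equiv5\pmod8$ then says that $2$ is not a square in $\mathbb F_q$. The congruence $n\equiv2\pmod4$ enters in Lemma~\ref{lem:subgroups}(a); the full hypothesis $n=14+8s$ enters only in Lemma~\ref{lem:code}. The bound $n\ge14$ cannot be dropped: for $n=6$ a code of dimension $2$ carries only four linear forms, so six coordinate functions are never distinct and $a(6)=0$. Indeed $\mathrm{Spin}(6)\cong SU(4)$ has torsion-free homology, and Theorem~\ref{thm:free} applies to it.
\end{remark}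

\section{A counterexample at the prime 3}\label{sec:three}

In this section $\ell=3$ and $q-1=3m$ with $3\nmid m$. The mechanism is that of Example~\ref{ex:q8}, with the quaternion group replaced by the extraspecial group $\widehat V\subset SU(3)$ of order $27$, and four copies are glued along their centers to make room for an elementary abelian subgroup. There is a new difficulty. The relevant subgroups have rank $5$, while the maximal torus of $G$ already contains an elementary abelian subgroup of rank $8$. So maximality is not automatic, and we must compare the order relation between classes in (I) and (II). We do this by showing that all the data are carried by one finite group that occurs in both situations.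

\subsection{Notation}

Let $\zeta=e^{-2\pi i/9}$, so $\zeta^3=\omega^{-1}$, and let $\Lambda=\mathbb Z[\zeta,\frac13]\subset\mathbb C$. As $p\ne3$, the roots in $k$ of the ninth cyclotomic polynomial are the primitive ninth roots of unity; sending $\zeta$ to one of them defines a ring map $\rho\colon\Lambda\to k$ that is injective on the ninth roots of unity. We write $\zeta,\omega$ also for their images; $\omega\in\mathbb F_q$ since $3\mid q-1$.

Let $H=SU(3)$ in (I) and $H=SL_3(k)$ in (II), with center $\langle\omega\rangle$, and let $PH=H/\langle\omega\rangle$. Here $G_{\mathbb F_q}=SL_3^4/Z_0$ with $Z_0$ the kernel of the product map $\mu_3^4\to\mu_3$, so in both situations $\mathcal G=H^4/Z_0$, and in (II) the map $F$ is induced by raising matrix entries to the $q$-th power. Let $p_i\colon\mathcal G\to PH$ be the projections. The kernel of $(p_1,\dots,p_4)$ is the central subgroup $Z=\langle\omega\rangle^4/Z_0$, which we identify with $\langle\omega\rangle$ by the product of the entries. For $P\le PH$ let $\widehat P\le H$ be the preimage.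

Index the standard basis by $j\in\mathbb Z/3$ and define $x,z\in H$ by $xe_j=e_{j+1}$, $ze_j=\omega^je_j$. Then $zx=\omega xz$. The group $\widehat V=\langle x,z\rangle=\{\omega^ax^bz^c\}$ has order $27$ and center $\langle\omega\rangle$; it has exponent $3$, because commutators are central of order dividing $3$, so that cubing is multiplicative. The quotient $V=\widehat V/\langle\omega\rangle\cong\mathbb F_3^2$ carries the \emph{commutator form} $[v,w]\in\langle\omega\rangle$, which is alternating and nondegenerate; so every homomorphism $V\to\langle\omega\rangle$ is $[v_0,-]$ for some $v_0$. Let $T\subset H$ be the diagonal torus, $T_3=\{t\in T:t^3\in\langle\omega\rangle\}$, a group of matrices whose entries are ninth roots of unity, and $\bar T_3$ its image in $PH$.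

\subsection{Elementary abelian subgroups of $PH$}

Call an elementary abelian $3$-subgroup $P\le PH$ \emph{toral} if $\widehat P$ is abelian and \emph{nontoral} otherwise.

\begin{lemma}\label{lem:PH}
We have $C_H(\widehat V)=\langle\omega\rangle$ and $C_{PH}(V)=V$. A toral $P$ is conjugate to a subgroup of $\bar T_3$, and a nontoral $P$ is conjugate to $V$.
\end{lemma}

\begin{proof}
A matrix commuting with $z$ is diagonal, and a diagonal matrix commuting with $x$ is scalar; this gives the first claim. If $g\in H$ centralizes $V$ in $PH$, then $v\mapsto[g,v]$ is a homomorphism $V\to\langle\omega\rangle$, so it equals $[v_0,-]$ for some $v_0\in\widehat V$, and $v_0^{-1}g$ centralizes $\widehat V$. Hence $g\in\widehat V$.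

Elements of $\widehat P$ have scalar cube, so they are diagonalizable. If $\widehat P$ is abelian, it is diagonal in a suitable basis, orthonormal in (I). A scalar multiple of the base change has determinant $1$ and lies in $H$; it conjugates $\widehat P$ into $T_3$. If $\widehat P$ is not abelian, there are $a,b\in\widehat P$ with $ab=\omega ba$. Then $b$ maps the $\lambda$-eigenspace of $a$ to the $\omega\lambda$-eigenspace, so $a$ has eigenvalues $\lambda,\omega\lambda,\omega^2\lambda$, and $\det a=\lambda^3=1$. Thus $a$ has the eigenvalue $1$ and $a^3=1$; by symmetry $b^3=1$. Let $av=v$, with $v$ of length $1$ in (I). In the basis $v,bv,b^2v$, which is orthonormal in (I), the pair $(a,b)$ becomes $(z,x)$, and again the base change can be scaled into $H$. So a conjugate of $P$ contains $V$; being abelian, it lies in $C_{PH}(V)=V$.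
\end{proof}

Let $M=N_H(\widehat V)$. Put $\theta=\omega-\omega^2$, so $\theta^2=-3$ and $\theta^{-1}\in\Lambda$, and let
\[
f_0=\zeta\,\mathrm{diag}(1,1,\omega),\qquad s=\theta^{-1}\,(\omega^{ij})_{i,j\in\mathbb Z/3}.
\]
Both are unitary in (I). Also $\det f_0=\zeta^3\omega=1$, and the Vandermonde determinant of $(\omega^{ij})$ is $(\omega-1)(\omega^2-1)(\omega^2-\omega)=3(\omega^2-\omega)=\theta^3$, so $\det s=1$.

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(a)] $M$ is generated by $x,z,f_0,s$ and induces $SL(V)$ on $V$. It contains $T_3$, and for each permutation $w$ of $\mathbb Z/3$ a monomial matrix with permutation $w$.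
\item[(b)] The map $\rho$ induces an isomorphism from the group $M$ of {\rm(I)} onto the group $M$ of {\rm(II)}, which matches the subgroups $\widehat V$ and the subgroups $T_3$.
\item[(c)] $\chi(f)=f^{-1}F(f)$ defines a homomorphism $\chi\colon M\to\langle\omega\rangle$ that is trivial on $\widehat V$. It is trivial in {\rm(I)}, and $\chi(f_0)=\omega^{-m}\ne1$ in {\rm(II)}.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $t=\mathrm{diag}(t_0,t_1,t_2)$ we have $txt^{-1}=x\,\mathrm{diag}(t_1/t_0,t_2/t_1,t_0/t_2)$. If $t\in T_3$, the three quotients are cube roots of unity with product $1$; such diagonal matrices form a group of order $9$, namely $\langle\omega,z\rangle$. So $T_3\subset M$. For $t=f_0$, which lies in $T_3$, the quotients are $1,\omega,\omega^2$, so $f_0xf_0^{-1}=xz$ and $f_0zf_0^{-1}=z$. The columns $u_j=\sum_i\omega^{ij}e_i$ of $\theta s$ satisfy $zu_j=u_{j+1}$ and $xu_j=\omega^{-j}u_j$, so $sxs^{-1}=z$ and $szs^{-1}=x^{-1}$. Thus $s\in M$.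

The action of $M$ on $V$ preserves the commutator form, so it gives a map $M\to SL(V)$. Its kernel centralizes $V$ in $PH$, so it is $\widehat V$ by Lemma~\ref{lem:PH}. In the basis $\bar x,\bar z$ the element $f_0$ acts as a generator of the lower unitriangular group, which has order $3$, and $sf_0s^{-1}$, which fixes $\bar x$, as a generator of the upper one. These two groups generate $SL_2(\mathbb F_3)$. So $M=\langle\widehat V,f_0,s\rangle$ and $M\to SL(V)$ is onto. Finally, the $(i,j)$ entry of $(\theta s)^2$ is $\sum_k\omega^{k(i+j)}$, so $s^2$ is minus the matrix of the transposition $j\mapsto-j$; the monomial matrices $x$ and $s^2$ generate a group that realizes all permutations.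

(b) The generators in (a) have entries in $\Lambda$, and $\rho$ maps them to the generators of the same name. So $\rho$ gives a surjection between the two groups $M$. It is bijective on $\widehat V$ and on $T_3$, whose elements are monomial matrices with ninth roots of unity as entries. An element of the kernel therefore centralizes $\widehat V$, so it lies in $\langle\omega\rangle$, on which $\rho$ is injective.

(c) $F$ fixes $\widehat V$ pointwise because $\omega\in\mathbb F_q$. For $f\in M$, $v\in\widehat V$ we get $F(f)vF(f)^{-1}=F(fvf^{-1})=fvf^{-1}$, so $\chi(f)\in C_H(\widehat V)=\langle\omega\rangle$. As the values are central, $\chi(fg)=g^{-1}\chi(f)F(g)=\chi(f)\chi(g)$. In (II), $\chi(f_0)=\zeta^{q-1}=\zeta^{3m}=\omega^{-m}$.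
\end{proof}

Call $P\le PH$ \emph{standard} if $P\subset V$ or $P\subset\bar T_3$; then $\widehat P\subset M$. The union of the two families, unlike the family consisting of $V$ and the subgroups of $\bar T_3$, is closed under passing to subgroups, which is needed to compare pairs. The only nontoral standard group is $V$. Put $L_P=C_H(\widehat P)$.

\begin{lemma}\label{lem:transH}
Let $P,P'\le PH$ be standard.
\begin{itemize}
\item[(a)] If $P$ is toral, $L_P$ is connected, contains $\omega$, and its image has finite index in $C_{PH}(P)$.
\item[(b)] If $y\in H$ conjugates $P$ onto $P'$, then $y\in L_{P'}M$.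
\end{itemize}
\end{lemma}

\begin{proof}
A toral standard $P$ is conjugate under $M$ into $\bar T_3$: either it lies in $\bar T_3$, or it is a line in $V$, and $SL(V)$ moves it to $\langle\bar z\rangle\subset\bar T_3$. Both statements are unchanged if $P$ and $P'$ are replaced by $M$-conjugates, so in the toral case we may assume $P,P'\subset\bar T_3$.

(a) The common eigenspaces of the diagonal group $\widehat P$ are coordinate subspaces, and $L_P$ consists of the elements of $H$ preserving each of them. According to their dimensions $(1,1,1)$, $(2,1)$ or $(3)$, the group $L_P$ is $T$, is isomorphic to $U(2)$ or $GL_2(k)$, or is $H$; all are connected and contain $\omega$. The map $g\mapsto[g,-]$ is a homomorphism from the preimage of $C_{PH}(P)$ to the finite group $\mathrm{Hom}(\widehat P,\langle\omega\rangle)$, with kernel $L_P$.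

(b) If $P$ is nontoral, then $P=P'=V$ and $y\in M$. Otherwise $y$ carries the common eigenspaces of $\widehat P$ onto those of $\widehat{P'}$. Choose a permutation $w$ that matches the corresponding sets of coordinates, and a monomial $f\in M$ with permutation $w$. Then $yf^{-1}$ preserves each common eigenspace of $\widehat{P'}$, so $yf^{-1}\in L_{P'}$.
\end{proof}

\subsection{A finite model for the $F$-pairs}

Let $\mathcal M=M^4/Z_0\le\mathcal G$. By Lemma~\ref{lem:M} this is the same finite group in (I) and (II), and $F(f)=f\chi(f)$ for $f\in\mathcal M$, where $\chi(f)=\prod_i\chi(f_i)\in Z$ for $f$ represented by $(f_i)$; this is a homomorphism $\chi\colon\mathcal M\to Z$, trivial in (I).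

From now on all pairs are elementary. Call an elementary abelian $3$-subgroup $A\le\mathcal G$ \emph{standard} if all $p_i(A)$ are standard. Then $A\subset\mathcal M$; subgroups of standard groups are standard; and by Lemma~\ref{lem:PH}, applied in each coordinate, every $A$ is conjugate to a standard one. Call $A$ \emph{pure} if all $p_i(A)$ are nontoral and \emph{mixed} otherwise; this is invariant under conjugation. For standard $A$ define $K(A)\le\mathcal M$ to be trivial if $A$ is pure, and to be the image of $\prod_i\bigl(M\cap L_{p_i(A)}\bigr)$ if $A$ is mixed. A \emph{standard pair} is a pair $(A,c)$ with $A$ standard and $c\in C_{\mathcal M}(A)$. All these notions are defined inside $M^4\supset Z_0$ in terms of $\widehat V$ and $T_3$, so they are the same in (I) and (II).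

\begin{lemma}\label{lem:model}
Let $A,B$ be standard.
\begin{itemize}
\item[(a)] $F$ fixes $A$ pointwise.
\item[(b)] $\mathcal M\cap C(A)^0=K(A)$. If $A$ is mixed, then $Z\subset K(A)$; if $A$ is pure, then $C(A)^0=1$.
\item[(c)] If $y\in\mathcal G$ and $yAy^{-1}=B$, then $y=uf$ with $u\in C(B)^0$, $f\in\mathcal M$ and $fAf^{-1}=B$. In particular $C(A)=C(A)^0\,C_{\mathcal M}(A)$.
\item[(d)] Standard pairs are $F$-pairs, and every class contains one. For standard pairs, $[A,c]=[B,c']$ if and only if some $f\in\mathcal M$ has $fAf^{-1}=B$ and $\chi(f)^{-1}fcf^{-1}\in K(B)c'$.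
\item[(e)] A class is not maximal if and only if it contains a standard pair $(B,c')$ such that $(B',c')$ is a standard pair for some $B'\supsetneq B$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $P_i=p_i(A)$.

(a) Let $a\in A$ be represented by $(a_i)\in H^4$. If $P_i\subset V$, then $a_i\in\widehat V$, so $F(a_i)=a_i$ and $a_i^3=1$. If $P_i\subset\bar T_3$, then $a_i$ is diagonal and $F(a_i)=a_i^q$. In (II) we thus have $F(a_i)=a_i(a_i^3)^m$ in both cases. Since $a^3=1$ means $(a_i^3)_i\in Z_0$, we get $F(a)=a$.

(b) Let $U\le\mathcal G$ be the image of the product of the $L_{P_i}$ with $P_i$ toral (and $1$ in the other coordinates). It is closed, connected and centralizes $A$. The group $C(A)$ maps to $\prod_iC_{PH}(P_i)$ with finite kernel $Z$; the factors with $P_i=V$ are finite by Lemma~\ref{lem:PH}, and in the others the image of $L_{P_i}$ has finite index. So $U$ has finite index in $C(A)$, and $U=C(A)^0$. If $A$ is pure, $U=1$. If $A$ is mixed, $U$ contains the element with $\omega$ in one toral coordinate and $1$ elsewhere, which generates $Z$. Then the preimage of $U$ in $H^4$ contains $\langle\omega\rangle^4$, and it equals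 $\prod_iL_{P_i}$ because $L_V=\langle\omega\rangle$. Intersecting with $M^4$ gives the claim.

(c) Let $y$ be represented by $(y_i)$. Then $y_i$ conjugates $P_i$ onto $p_i(B)$. By Lemma~\ref{lem:transH}(b), $y_i\in L_{p_i(B)}M$ if $P_i$ is toral and $y_i\in M$ otherwise. By the description of $C(B)^0$ in (b), $y=uf$, and $fAf^{-1}=u^{-1}Bu=B$. If $y\in C(A)$ and $B=A$, then $f=u^{-1}y\in C(A)$.

(d) By (a) and Lemma~\ref{lem:orbits}, the $F$-pairs with first entry $A$ are the $(A,g)$ with $g\in C(A)$. Every class contains such a pair with $A$ standard, and $g=uc$ by (c), so $[A,g]=[A,c]$. In \eqref{eq:equiv} write $y=uf$ as in (c). The element $g'=fcF(f)^{-1}=\chi(f)^{-1}fcf^{-1}$ lies in $C(B)$, and $F(u)\in C(B)^0$ by Lemma~\ref{lem:orbits}. So $ycF(y)^{-1}=ug'F(u)^{-1}\in C(B)^0g'$, and the condition in \eqref{eq:equiv} reads $g'c'^{-1}\in C(B)^0\cap\mathcal M=K(B)$.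

(e) The condition is sufficient by the definition of maximality. Conversely let $(A_1,g)$ be in the class and let $(A_1',g)$ be an $F$-pair with $A_1'\supsetneq A_1$. Choose $y$ with $B'=yA_1'y^{-1}$ standard. Then $B=yA_1y^{-1}$ is standard, and $y\cdot(A_1',g)=(B',h)$, $y\cdot(A_1,g)=(B,h)$ with $h\in C(B')$. By (c), $h=uc'$ with $u\in C(B')^0\subset C(B)^0$ and $c'\in C_{\mathcal M}(B')$. So $(B,c')$ lies in the class of $(B,h)$, and $(B',c')$ is a standard pair.
\end{proof}

So the two situations differ only through $\chi$. Mixed subgroups play the role of the codes with a block of size at least $2$.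

\begin{lemma}\label{lem:mixed}
For each $d$, the number of maximal classes $[A,g]$ with $A$ mixed of rank $d$ is the same in {\rm(I)} and {\rm(II)}.
\end{lemma}

\begin{proof}
For $B$ mixed, $\chi(f)\in Z\subset K(B)$, so the factor $\chi(f)^{-1}$ can be omitted in Lemma~\ref{lem:model}(d). Hence the equivalence relation on standard pairs with mixed first entry is the same in (I) and (II). By Lemma~\ref{lem:model}(e) the same equivalence classes are maximal.
\end{proof}

\subsection{Pure pairs}

Let $E=\widehat V^4/Z_0\le\mathcal M$. It has exponent $3$, and $F$ fixes it pointwise. The quotient $E/Z=V^4\cong\mathbb F_3^8$ carries the commutator form with values in $Z$, which is the orthogonal sum of the forms on the four copies of $V$, hence nondegenerate. Let $A$ be standard and pure, so $p_i(A)=V$ for all $i$ and $A\subset E$. Since $C_{PH}(V)=V$, we have $C(A)\subset E$; so $C(A)$ is the preimage in $E$ of the orthogonal complement of $AZ/Z$.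

\begin{lemma}\label{lem:pure}
Let $A$ be standard and pure and $c\in C(A)$. Then $[A,c]$ is maximal if and only if $C(A)=A$, and in that case $\operatorname{rk}A=5$. If $C(A)=A$, the number of classes with first entry conjugate to $A$ is $o+3$ if $\chi$ is trivial on $N_{\mathcal M}(A)$ and $o+1$ otherwise, where $o$ is the number of orbits of $N_{\mathcal M}(A)$ on $(A/Z)\setminus\{0\}$.
\end{lemma}

\begin{proof}
If $C(A)=A$, no abelian subgroup properly contains $A$ or a conjugate of it, so $[A,c]$ is maximal. Conversely let $[A,c]$ be maximal. For $y\in C(A)$ the group $\langle A,y\rangle\subset E$ is elementary abelian and fixed pointwise by $F$. Taking $y=c$, the pair $(\langle A,c\rangle,c)$ is an $F$-pair, so $c\in A$. Then every $y\in C(A)$ commutes with $c$, so $(\langle A,y\rangle,c)$ is an $F$-pair and $y\in A$. If $C(A)=A$, then $Z\subset A$ and $A/Z$ is its own orthogonal complement in $V^4$, so it has dimension $4$ and $\operatorname{rk}A=5$.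

Now let $C(A)=A$. By Lemma~\ref{lem:model}(d), with $K(A)=1$, we must count the orbits of $N_{\mathcal M}(A)$ on $A$ under $f*c=\chi(f)^{-1}fcf^{-1}$. The group $E$ normalizes $A$, as $[E,A]\subset Z\subset A$, and $\chi$ is trivial on $E$. For $c\in A\setminus Z$ and $e\in E$ we have $e*c=[e,c]c$, and $[e,c]$ takes all values in $Z$ by nondegeneracy. So the orbit of $c$ contains $cZ$, and the orbits on $A\setminus Z$ correspond to the orbits on $(A/Z)\setminus\{0\}$. On $Z$ the action is $f*c=\chi(f)^{-1}c$, with three orbits if $\chi$ is trivial on $N_{\mathcal M}(A)$ and one orbit otherwise.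
\end{proof}

It remains to find a pure $A=C(A)$ on whose normalizer $\chi$ is nontrivial. The diagonal element $(f_0,f_0,f_0,f_0)$ preserves all subspaces $D\otimes V$ of $\mathbb F_3^4\otimes V=V^4$, so we look for $A/Z$ of this form.

\begin{lemma}\label{lem:tetra}
There is a standard pure $A$ with $C(A)=A$ such that $\chi$ is nontrivial on $N_{\mathcal M}(A)$ in {\rm(II)}.
\end{lemma}

\begin{proof}
Let $D\subset\mathbb F_3^4$ be spanned by $d=(1,1,1,0)$ and $d'=(0,1,2,1)$. It has dimension $2$; it is self-orthogonal for the standard inner product, since $d\cdot d=3$, $d\cdot d'=3$, $d'\cdot d'=6$; and no coordinate vanishes identically on $D$. Let $\bar A=D\otimes V\subset V^4$ be the span of the vectors $(\delta_1v,\dots,\delta_4v)$ with $\delta\in D$, $v\in V$. The form pairs $\delta\otimes v$ and $\delta'\otimes w$ to $[v,w]^{\delta\cdot\delta'}=1$, so $\bar A$ is isotropic; having dimension $4$, it is its own orthogonal complement. Each projection $\bar A\to V$ is onto. The preimage $A\subset E$ of $\bar A$ is abelian of exponent $3$, standard and pure, and $C(A)=A$. The element $f=(f_0,f_0,f_0,f_0)$ acts on $\mathbb F_3^4\otimes V$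 through the second factor, so it normalizes $A$, and $\chi(f)=\omega^{-4m}=\omega^{-m}\ne1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By Proposition~\ref{prop:count} we count maximal classes of rank $5$. Those with mixed first entry are equally many in (I) and (II) by Lemma~\ref{lem:mixed}. By Lemma~\ref{lem:pure} those with pure first entry come from the standard pure $A$ with $C(A)=A$, a condition inside $E$. By Lemma~\ref{lem:model}(c) two such groups are conjugate in $\mathcal G$ if and only if they are conjugate in $\mathcal M$, so the list of conjugacy classes is the same in (I) and (II). By Lemma~\ref{lem:pure} again, $H^*(\mathcal LBG)$ has exactly $2b$ more minimal primes of dimension $5$ than $H^*(BG(\mathbb F_q))$, where $b$ is the number of classes of such $A$ with $\chi$ nontrivial on $N_{\mathcal M}(A)$ in (II). By Lemma~\ref{lem:tetra}, $b\ge1$.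
\end{proof}

\begin{remark}
The hypothesis $9\nmid q-1$ is used only for $\omega^{-m}\ne1$. If $9\mid q-1$, the generators $x,z,f_0,s$ of $M$ have entries in $\mathbb F_q$, so $\chi$ is trivial, and Lemma~\ref{lem:model} shows that the two rings have equally many minimal primes of each dimension.
\end{remark}

\section{The torsion-free case}\label{sec:free}

Assume that $H_*(G;\mathbb Z)$ has no $\ell$-torsion and that $q$ is admissible. We show that both rings are isomorphic to $\mathbb F_\ell[y_1,\dots,y_r]\otimes\Lambda(x_1,\dots,x_r)$, by one argument applied to two spaces of twisted loops.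

For a pointed space $(Y,y_0)$ and a coefficient ring $R$, the \emph{loop suspension} $\sigma\colon H^j(Y,y_0;R)\to H^{j-1}(\Omega Y;R)$ is defined by $e^*y=\bar s\times\sigma y$, where $e\colon(I,\partial I)\times\Omega Y\to(Y,y_0)$ is the evaluation and $\bar s$ generates $H^1(I,\partial I;R)$. Elements $z_1,\dots,z_r$ of a graded algebra form a \emph{simple system of generators} if the monomials $z_{i_1}\cdots z_{i_j}$, $i_1<\dots<i_j$, form a basis. By Borel \cite{Borel}, under our assumption
\[
H^*(BG;\mathbb Z_\ell)=\mathbb Z_\ell[y_1,\dots,y_r],\qquad|y_i|=2d_i,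
\]
and the classes $\sigma y_i$ form a simple system of generators of $H^*(G;\mathbb F_\ell)=H^*(\Omega BG;\mathbb F_\ell)$.

For a self-map $\psi$ of a space $Y$ let
\[
L_\psi=\{\gamma\in Y^I:\gamma(1)=\psi(\gamma(0))\},\qquad\pi\colon L_\psi\to Y,\quad\pi(\gamma)=\gamma(0).
\]
The map $\pi$ is the pullback along $(1,\psi)\colon Y\to Y\times Y$ of the fibration $Y^I\to Y\times Y$ given by the end points, which replaces the diagonal. So $\pi$ is a fibration, $L_\psi$ is the homotopy pullback of $(1,\psi)$ and the diagonal, and its homotopy type depends only on the homotopy class of $\psi$. Put $R=\mathbb F_\ell$ for $\ell$ odd and $R=\mathbb Z/4$ for $\ell=2$, so that $q=1$ in $R$. We consider two cases.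

\emph{The free loop space.} Take $Y=BG$ and $\psi=\mathrm{id}$; then $L_\psi=\mathcal LBG$.

\emph{The finite group.} Take for $Y$ the $\ell$-completion $BG^\wedge_\ell$. By Friedlander \cite[Thm.~12.2]{Friedlander} there is a self-map $\psi$ of $Y$, induced by Frobenius, such that $BG(\mathbb F_q)^\wedge_\ell$ is the homotopy pullback of $(1,\psi)$ and the diagonal. Completion does not change the mod $\ell$ cohomology of the classifying space of a finite group, so $H^*(BG(\mathbb F_q))\cong H^*(L_\psi)$ as rings. The map $BG\to Y$ of simply connected spaces induces isomorphisms in cohomology with coefficients $\mathbb F_\ell$, $R$ and $\mathbb Z_\ell$, and $\Omega BG\to\Omega Y$ induces an isomorphism in mod $\ell$ cohomology; so Borel's theorem holds for $Y$. The map $\psi$ is compatible with the Frobenius map on $BT^\wedge_\ell$, for $T$ a maximal torus, which acts on $H^{2d}(BT;\mathbb Z_\ell)$ by $q^d$. Restriction from $BG$ to $BT$ is injective rationally, and $H^*(BG;\mathbb Z_\ell)$ is torsion-free, so it injects into $H^*(BT;\mathbb Z_\ell)$. Hence $\psi^*=q^d$ on $H^{2d}(Y;\mathbb Z_\ell)$.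

In both cases $H^*(Y;R)=H^*(Y;\mathbb Z_\ell)\otimes R=R[y_1,\dots,y_r]$ and $\psi^*=1$ on it. As $Y$ is connected, we may assume that $\psi$ fixes a base point $y_0$; the fiber of $\pi$ over $y_0$ is then $\Omega Y$.

\begin{proof}[Proof of Theorem~\ref{thm:free}]
We need classes on $L_\psi$ that restrict to the $\sigma y_i$ on the fiber. For $\psi=\mathrm{id}$ they come from the evaluation $S^1\times\mathcal LY\to Y$. For general $\psi$ the paths in $L_\psi$ do not close up in $Y$, but they do in the mapping torus
\[
T_\psi=Y\times I/\bigl((y,0)\sim(\psi(y),1)\bigr),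
\]
and we have the map $\mathrm{ev}\colon S^1\times L_\psi\to T_\psi$, $(t,\gamma)\mapsto[\gamma(t),t]$, with $S^1=I/\partial I$.

\emph{Lifting the generators.} Let $j\colon Y\times I\to T_\psi$ be the quotient map. Cover $T_\psi$ by the images $U_1$ of $Y\times(0,1)$ and $U_2$ of $Y\times(I\setminus\{\frac12\})$. Both are equivalent to $Y$, the second by retraction onto $j(Y\times\{1\})$, and $U_1\cap U_2\simeq Y\sqcup Y$. The restriction map in the Mayer--Vietoris sequence is $(a,b)\mapsto(a-\psi^*b,\,a-b)$. So every class $a$ with $\psi^*a=a$ extends to $T_\psi$ (this is the Wang sequence). Since $\psi^*=1$, there are $\tilde y_i\in H^{2d_i}(T_\psi;R)$ with $j^*\tilde y_i=\mathrm{pr}^*y_i$, where $\mathrm{pr}\colon Y\times I\to Y$. This is where admissibility of $q$ is used. Let $s$ be the generator of $H^1(S^1;R)$ corresponding to $\bar s$. On $\{0\}\times L_\psi$ the map $\mathrm{ev}$ is $\gamma\mapsto j(\pi(\gamma),0)$, so by the K\"unneth formula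
\[
\mathrm{ev}^*\tilde y_i=1\times\pi^*y_i+s\times x_i,\qquad x_i\in H^{2d_i-1}(L_\psi;R).
\]

\emph{Restriction to the fiber.} Let $W=\{(y_0,0),(y_0,1)\}\subset Y\times I$; both points map to $*=[y_0,0]\in T_\psi$. On $\Omega Y$ the map $\mathrm{ev}$ factors as
\[
(I,\partial I)\times\Omega Y\xrightarrow{\ e'\ }(Y\times I,W)\xrightarrow{\ j\ }(T_\psi,*),\qquad e'(t,\gamma)=(\gamma(t),t),
\]
and $\mathrm{pr}\circ e'=e$. Regard $\tilde y_i$ and $y_i$ as classes relative to the base points. Since $H^{N}(Y\times I,W;R)\to H^N(Y\times I;R)$ is an isomorphism for $N\ge2$, the equation $j^*\tilde y_i=\mathrm{pr}^*y_i$ holds relative to $W$. Applying $e'^*$ shows that $\tilde y_i$ pulls back to $e^*y_i=\bar s\times\sigma y_i$. On the other hand $\pi$ is constant on $\Omega Y$, so $\mathrm{ev}^*\tilde y_i$ restricts to $s\times x_i|_{\Omega Y}$ on $S^1\times\Omega Y$. Hence $x_i|_{\Omega Y}=\sigma y_i$.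

\emph{Additive structure.} Reduce all classes modulo $\ell$ and write $y_i$ for $\pi^*y_i$. The monomials $x_{i_1}\cdots x_{i_j}$, $i_1<\dots<i_j$, restrict to a basis of the finite-dimensional space $H^*(\Omega Y)$. By the Leray--Hirsch theorem they form a basis of $H^*(L_\psi)$ as a module over $H^*(Y)=\mathbb F_\ell[y_1,\dots,y_r]$.

\emph{Squares.} If $\ell$ is odd, $x_i^2=0$ by graded commutativity. If $\ell=2$, the classes $y_i,x_i$ are reductions of classes with coefficients in $\mathbb Z/4$, and they generate $H^*(L_\psi)$ as a ring, so every class is such a reduction. The operation $Sq^1$ is the Bockstein of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$, so it vanishes on $H^*(L_\psi)$. The Adem relation $Sq^1Sq^{2N}=Sq^{2N+1}$ gives $x_i^2=Sq^{2d_i-1}x_i=Sq^1Sq^{2d_i-2}x_i=0$. This step needs $4\mid q-1$; for $G=U(1)$ and $q\equiv3\pmod4$ we saw in Section~\ref{sec:intro} that $x^2\ne0$.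

Therefore there is a ring map $\mathbb F_\ell[y_1,\dots,y_r]\otimes\Lambda(x_1,\dots,x_r)\to H^*(L_\psi)$, and it is bijective by the additive statement. This holds in both cases, with the same degrees $|y_i|=2d_i$, $|x_i|=2d_i-1$, so $H^*(BG(\mathbb F_q))\cong H^*(\mathcal LBG)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel} Borel, Ann. of Math. \textbf{57} (1953).

\bibitem{Friedlander} Friedlander, \emph{\'Etale Homotopy of Simplicial Schemes}, Ann. of Math. Studies 104.

\bibitem{Kameko} Masaki Kameko, \emph{Finite Chevalley groups and loop groups}, arXiv:0810.1678 (2008).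

\bibitem{Quillen} Quillen, \emph{The spectrum of an equivariant cohomology ring I}, Ann. of Math. \textbf{94} (1971).

\end{thebibliography}
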